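# Uniform Sobolev constants on blowups of Kähler varieties: a counterexample and a sharp criterion

## 1. Kähler forms, blowups, and the metrics $\omega_\epsilon$

Varieties are reduced and irreducible complex spaces, possibly singular. For a variety $A$, $A_{\rm reg}$ is its smooth locus. The letters $C,c>0$ stand for constants that do not depend on $\epsilon$ or on test functions, and they may change from line to line.

**Definition 1 (Kähler form).** A Kähler form on a variety $A$ is a smooth positive $(1,1)$-form on $A_{\rm reg}$ which, near every point of $A$ and under a local embedding $A\supseteq U\hookrightarrow\mathbb C^N$, equals $\sqrt{-1}\,\partial\bar\partial$ of the restriction to $U$ of a smooth strictly plurisubharmonic function on an open subset of $\mathbb C^N$.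

*Example.* On the cone $\{ab=z^2\}\subset\mathbb C^3$ take $\theta=i\partial\bar\partial(|a|^2+|b|^2+|z|^2)$. Parametrize the cone two-to-one by $(u,v)\mapsto(a,b,z)=(u^2,v^2,uv)$. Then $\theta$ becomes $i\partial\bar\partial(|u|^4+|v|^4+|uv|^2)$, and at a point $(u,0)$ this is $4|u|^2\,i\,du\wedge d\bar u+|u|^2\,i\,dv\wedge d\bar v$. The form $i\,du\wedge d\bar u+i\,dv\wedge d\bar v$ is invariant under $(u,v)\mapsto(-u,-v)$, so it also defines a smooth positive form on the smooth locus of the cone. Its ratio to $\theta$ is unbounded near the vertex, so by Lemma 1 below it is not a Kähler form in the sense of Definition 1.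

For two semipositive $(1,1)$-forms we write $\theta\sim\theta'$ if $C^{-1}\theta\le\theta'\le C\theta$. For real $f$ on an $n$-dimensional variety,
$$\|\nabla f\|_\omega^2\,\omega^n=c_n\,i\partial f\wedge\bar\partial f\wedge\omega^{n-1}.$$
So if $\omega\sim\omega'$ are positive, the integrals of $|f|^q$, $\|\nabla f\|$ and $\|\nabla f\|^2$ computed with $\omega$ and with $\omega'$ are comparable.

**Lemma 1.** Any two Kähler forms on a variety are $\sim$ on compact sets.

*Proof.* Let $\theta_1,\theta_2$ be forms on the ambient spaces of two local embeddings $j_1,j_2$, each $i\partial\bar\partial$ of a strictly plurisubharmonic function. The components of $j_1$ are holomorphic functions on the variety, so they extend holomorphically to the ambient space of $j_2$: locally $j_1=F\circ j_2$ with $F$ holomorphic. As $\theta_2$ is positive definite, $F^*\theta_1\le C\theta_2$ locally. Hence $j_1^*\theta_1=j_2^*F^*\theta_1\le Cj_2^*\theta_2$. Exchange the roles and use compactness. $\square$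

**Definition 2 (blowup at a smooth center).** Let $Z\subset X$ be a smooth closed nowhere dense subspace. The blowup $p\colon Y=\mathrm{Bl}_{I_Z}X\to X$ is, locally over $X$, the closure of the graph of the map $[y_1:\dots:y_k]\colon X\setminus Z\to\mathbb P^{k-1}$, where $y_1,\dots,y_k$ generate $I_Z$. The map $p$ is proper, and it is an isomorphism over $X\setminus Z$.

*Example A.* $B=\mathrm{Bl}_0\mathbb C^k=\{(y,[l]): y\in\mathbb C\,l\}\subset\mathbb C^k\times\mathbb P^{k-1}$. Where $l_j\ne0$, it has coordinates $t=y_j$ and $u_i=l_i/l_j$ ($i\ne j$), and $y=t(1,u)$ up to ordering.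

*Example B.* Let $Q=\{ab=z(a+b)\}\subset\mathbb C^3$ and $Z=\{a=b=0\}$. Since $(a-z)(b-z)=z^2$, this is a quadric cone, and $Z$ is a line through its vertex. Let $\sigma=a/b$. On the graph with $\sigma\ne0,\infty$ we have $a=\sigma b$, $b\ne0$ and $\sigma b^2=zb(1+\sigma)$, so
$$a=z(1+\sigma),\qquad b=z(1+\sigma^{-1}).$$
These equations persist on the closure. Near $\sigma=\infty$ the same computation gives $b=z(1+\sigma^{-1})$ and $b=\sigma^{-1}a$, so $\sigma=\infty$ forces $b=0$ and then $z=0$; symmetrically, $\sigma=0$ forces $z=0$. Hence over a point of $Z$ with $z\ne0$ the fiber is the single point $\sigma=-1$, while over the vertex it is all of $\mathbb P^1$. Blowing up a smooth center in a singular variety can produce fibers that jump.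

**Definition 3 (the metrics $\omega_\epsilon$).** Let $(X,\omega)$ be a compact Kähler variety of dimension $n\ge2$, $p\colon Y\to X$ a blowup at a smooth center, and $\eta$ a Kähler form on $Y$. For $0<\epsilon\le1$ put
$$\omega_\epsilon=p^*\omega+\epsilon\eta .$$

*Example (local model).* On $\mathrm{Bl}_0\mathbb C^n$ take $\beta+\epsilon\,\omega_{FS}$, where $\beta=i\partial\bar\partial|y|^2$ and $\omega_{FS}$ is pulled back from $\mathbb P^{n-1}$. On the exceptional $\mathbb P^{n-1}=\{y=0\}$ the form $\beta$ vanishes, so this $\mathbb P^{n-1}$ carries the metric $\epsilon\,\omega_{FS}$, of diameter about $\sqrt\epsilon$.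

**Definition 4 (uniform Sobolev constant).** $(Y,\omega_\epsilon)$ has a uniform Sobolev constant if there is $C_S$, independent of $\epsilon$, such that for all $0<\epsilon\le1$ and every $\mathcal C^1$ function $f\ge0$ with compact support in $Y_{\rm reg}$,
$$\Big(\int_Y|f|^{\frac{2n}{n-1}}\omega_\epsilon^n\Big)^{\frac{n-1}n}\le C_S\int_Y\big(\|\nabla_{\omega_\epsilon}f\|^2+|f|^2\big)\,\omega_\epsilon^n .\tag{1}$$

*Example.* On flat $\mathbb C^n$ the gradient part of (1) is scale invariant. If $f$ is replaced by $f(\lambda\,\cdot)$, the left side is multiplied by $(\lambda^{-2n})^{(n-1)/n}=\lambda^{2-2n}$ and $\int\|\nabla f\|^2$ by $\lambda^2\lambda^{-2n}$. Concentrating a bump function neither helps nor hurts.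

Now the question, posed in Wenhao Ou, "Admissible metrics on compact Kähler varieties", arXiv:2201.04821 (2022): **does $(Y,\omega_\epsilon)$ always have a uniform Sobolev constant?** By Lemma 1, applied on $X$ and on $Y$, the answer depends only on $p\colon Y\to X$ and not on $\omega$ and $\eta$.

The answer is no. We first build a counterexample in every dimension, then prove a necessary and sufficient condition for a yes.

## 2. Bump functions on $\mathrm{Bl}_0\mathbb C^n$ and on $\mathbb C^{n-1}\times\mathbb P^1$

Fix once and for all a smooth $\zeta\colon[0,\infty)\to[0,1]$ with $\zeta=1$ on $[0,1]$ and $\zeta=0$ on $[2,\infty)$.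

**Blowup of a smooth point.** On $\mathrm{Bl}_0\mathbb C^n$ with $\beta+\epsilon\,\omega_{FS}$, let $s=\sqrt\epsilon$ and $f=\zeta(|y|/s)$. The dilation $(y,[l])\mapsto(y/s,[l])$ pulls $\beta+\omega_{FS}$ back to $s^{-2}(\beta+s^2\omega_{FS})$, so $\{|y|<2s\}$ has volume comparable to $s^{2n}$. The gradient is at most $C/s$. The left side of (1) is of order $(s^{2n})^{(n-1)/n}=s^{2n-2}$. The gradient term, being at most of order $s^{-2}s^{2n}$, allows the same order. This gives no contradiction: at scale $\sqrt\epsilon$ we see one fixed space, $(\mathrm{Bl}_0\mathbb C^n,\beta+\omega_{FS})$.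

**A product that would violate (1).** Take $\mathbb C^{n-1}\times\mathbb P^1$ with the metric (flat) $+\,\epsilon\,\omega_{FS}$, and $f=\zeta(|z|/\delta)$ with $\sqrt\epsilon\le\delta\le1$ and $z\in\mathbb C^{n-1}$. The set $\{|z|<\delta\}$ has volume of order $\delta^{2(n-1)}\epsilon$. So the ratio of the two sides of (1) is at least
$$c\,\frac{(\delta^{2(n-1)}\epsilon)^{\frac{n-1}n}}{\delta^{2(n-2)}\epsilon}=c\Big(\frac{\delta^2}\epsilon\Big)^{1/n},\qquad\text{because }\ \frac{2(n-1)^2}n-2(n-2)=\frac2n .\tag{2}$$
It is unbounded once $\delta\gg\sqrt\epsilon$: on scales above $\sqrt\epsilon$ the space has complex dimension $n-1$, and (1) has the exponent of dimension $n$. To disprove uniformity, we look for a $Y$ that contains pieces close to this product on some scale $\delta\gg\sqrt\epsilon$.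

## 3. Thin families of curves: the quadric cone and a cubic surface

A family of curves $\mathbb P^1$ over a disc in $z$ appeared in Example B. There $a=z(1+\sigma)$ and $da=(1+\sigma)\,dz+z\,d\sigma$. So in the $\sigma$-direction the metric pulled back from the cone is about $|z|^2|d\sigma|^2$, against $\epsilon|d\sigma|^2$ from $\epsilon\eta$. For $|z|\gg\sqrt\epsilon$ the first dominates, and the curves are not thin at the scale where (2) would be large. Section 6 shows that (1) does hold uniformly for the quadric cone.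

The cure is to replace $z$ by $z^2$. If $a=z^2(1+\sigma)$ and $b=z^2(1+\sigma^{-1})$, then $da$ contains $z^2\,d\sigma$, and $|z|^4\le\epsilon$ as long as $|z|\le\epsilon^{1/4}$, which is far larger than $\sqrt\epsilon$. The relation satisfied by $(z,a,b)$ is $ab=z^2(a+b)$; homogenized, it is the cubic surface $wab=z^2(a+b)$.

There is one more obstacle. For fixed $z\ne0$ we have $b=z^2(1+\sigma^{-1})\to\infty$ as $\sigma\to0$ and $a\to\infty$ as $\sigma\to\infty$. The metric is product-like only for $\sigma$ away from $0$ and $\infty$, so the test function must be cut off in $\sigma$.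

**A fixed cutoff in $\sigma$ fails.** Let $h_0\not\equiv0$ be a fixed cutoff with compact support in $\mathbb C^*$. On $\mathbb C^{n-1}\times\mathbb C^*$ with (flat) $+\,\epsilon\,\omega_{FS}$ put $f=\zeta(|z|/\delta)h_0(\sigma)$. The $\sigma$-derivative contributes $\int i\partial h_0\wedge\bar\partial h_0\cdot\delta^{2(n-1)}\ge c\,\delta^{2(n-1)}$ to the right side of (1), with no factor $\epsilon$, because the Dirichlet integral in complex dimension one does not see the scaling of the metric. For $\delta\ge\sqrt\epsilon$ the ratio of the two sides is therefore at most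
$$C\,\frac{(\delta^{2(n-1)}\epsilon)^{\frac{n-1}n}}{\delta^{2(n-1)}}=C\Big(\frac\epsilon{\delta^2}\Big)^{\frac{n-1}n}\le C .$$
For $\delta\le\sqrt\epsilon$ the $z$-derivative alone bounds it by $C(\delta^2/\epsilon)^{1/n}\le C$. Nothing is disproved: the gain $(\delta^2/\epsilon)^{1/n}$ is destroyed by the cost of the cutoff.

What helps is that a point of a complex curve has zero capacity. A cutoff that varies logarithmically over $\epsilon^{1/8}\le|\sigma|\le\epsilon^{-1/8}$ has Dirichlet integral $O(1/\Lambda)$ with $\Lambda=\log\frac1\epsilon$. The two derivative costs, $\delta^{-2}\delta^{2(n-1)}\epsilon$ in $z$ and $\delta^{2(n-1)}/\Lambda$ in $\sigma$, balance when $\delta^2=\epsilon\Lambda$. With this $\delta$, (2) predicts a ratio of order $\Lambda^{1/n}$.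

## 4. The lower bound $C_S(\epsilon)\ge c(\log\frac1\epsilon)^{1/n}$

Let
$$X_0=\{wab=z^2(a+b)\}\subset\mathbb P^3_{[w:z:a:b]},\qquad Z_0=\{a=b=0\}\subset X_0,$$
let $\mathbb T=(\mathbb C/(\mathbb Z+i\mathbb Z))^{n-2}$ with coordinate $x$ (a point if $n=2$), and put $X=X_0\times\mathbb T$, $Z=Z_0\times\mathbb T$, $Y=\mathrm{Bl}_{I_Z}X$.

**Theorem 1.** For every $n\ge2$, $X$ is a normal projective variety of dimension $n$, and $X_0$ has only rational double points. For all Kähler forms $\omega$ on $X$ and $\eta$ on $Y$, any constant $C_S(\epsilon)$ for which (1) holds at $\epsilon$ satisfies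
$$C_S(\epsilon)\ge c\,\Big(\log\frac1\epsilon\Big)^{1/n}\qquad(0<\epsilon\ll1),$$
with $c>0$ independent of $\epsilon$. In particular, $(Y,\omega_\epsilon)$ has no uniform Sobolev constant.

**Step 1: the variety $X$.** *We check that $X_0$ is an irreducible normal surface and find its singular points.* The equation is linear in $w$ with coprime coefficients $ab$ and $z^2(a+b)$, so it is irreducible. The partial derivatives of $wab-z^2(a+b)$ are
$$ab,\qquad -2z(a+b),\qquad wb-z^2,\qquad wa-z^2 .$$
At a common zero $ab=0$. If $a=0$, then $z^2=wa=0$ and $wb=z^2=0$, which gives $[1{:}0{:}0{:}0]$ or $[0{:}0{:}0{:}1]$. If $b=0$, we get symmetrically $[1{:}0{:}0{:}0]$ or $[0{:}0{:}1{:}0]$. So there are three singular points. An isolated hypersurface singularity of dimension $2$ is normal, so $X_0$ is normal, and so is $X$. At $[1{:}0{:}0{:}0]$ the equation reads $(a-z^2)(b-z^2)=z^4$, an $A_3$ point. At $[0{:}0{:}1{:}0]$, with $a=1$, it reads $w\cdot\frac b{1+b}=z^2$, an $A_1$ point, and the third point is the same with $a$ and $b$ exchanged.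 As $\mathbb T$ is a product of elliptic curves, $X$ is projective. The line $Z_0$ is smooth, and its ideal is generated by $a,b$. So $Y=Y_0\times\mathbb T$ with $Y_0=\mathrm{Bl}_{Z_0}X_0\subset\mathbb P^3\times\mathbb P^1$ the closure of the graph of $[a:b]$.

By Lemma 1 it suffices to treat one choice of forms. We take $\omega=\omega_{FS,\mathbb P^3}+\omega_{\rm flat}$ and $\eta=\omega_{FS,\mathbb P^3}+\omega_{FS,\mathbb P^1}+\omega_{\rm flat}$, restricted to $X$ and $Y$.

**Step 2: a chart of $Y_0$.** *We find coordinates on the part of $Y_0$ that carries the test function.* Let $w=1$ and let $\sigma=a/b\in\mathbb P^1$ be the fiber coordinate. On the graph over $X_0\setminus Z_0$ with $\sigma\ne0,\infty$ we have $a=\sigma b$, $b\ne0$, and $\sigma b^2=z^2b(1+\sigma)$, so $\sigma b=z^2(1+\sigma)$. These equations are closed, hence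
$$Y_0\cap\{w=1,\ \sigma\ne0,\infty\}\subset\{a=\sigma b,\ \sigma b=z^2(1+\sigma)\}=\Phi(\mathbb C\times\mathbb C^*),$$
$$\Phi(z,\sigma)=\big(z,\ z^2(1+\sigma),\ z^2(1+\sigma^{-1}),\ \sigma\big).$$
Conversely, points $\Phi(z,\sigma)$ with $z\ne0$ and $\sigma\ne-1$ have $b\ne0$ and satisfy the equation of $X_0$. So they lie on the graph, and they are dense in the image. Hence equality holds. As $\Phi$ parametrizes a graph over $\mathbb C\times\mathbb C^*$, this open set lies in the smooth locus of $Y_0$ and has coordinates $(z,\sigma)\in\mathbb C\times\mathbb C^*$.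

**Step 3: the test function.** *We write down the product of bumps with the logarithmic cutoff.* For $0<\epsilon\ll1$ let
$$\Lambda=\log\tfrac1\epsilon,\qquad\delta=\sqrt{\epsilon\Lambda},\qquad\ell=\Lambda/16,\quad\text{so that }e^{2\ell}=\epsilon^{-1/8}.$$
Fix a smooth $\kappa\colon\mathbb R\to[0,1]$ with $\kappa=1$ on $[-1,1]$ and $\kappa=0$ off $[-2,2]$, and put
$$f=\zeta(|z|/\delta)\,\zeta(|x|/\delta)\,h(\sigma),\qquad h(\sigma)=\kappa\big(\log|\sigma|/\ell\big)$$
(without the factor in $x$ if $n=2$). It is smooth, with compact support in the chart, hence in $Y_{\rm reg}$. On its support $|z|,|x|\le2\delta$ and $\epsilon^{1/8}\le|\sigma|\le\epsilon^{-1/8}$.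

**Step 4: the metric on $\operatorname{supp}f$.** *We show that $\omega_\epsilon$ is a product up to constants.* Let
$$G_\epsilon=i\,dz\wedge d\bar z+i\sum_jdx_j\wedge d\bar x_j+\epsilon\,\frac{i\,d\sigma\wedge d\bar\sigma}{(1+|\sigma|^2)^2}.$$
The claim is $\omega_\epsilon\sim G_\epsilon$ on $\operatorname{supp}f$, uniformly in $\epsilon$. First,
$$|z(1+\sigma^{\pm1})|\le2\delta\cdot2\epsilon^{-1/8}=4\,\epsilon^{3/8}\Lambda^{1/2}\le1\qquad(\epsilon\text{ small}).$$
So $z$, $a=z\cdot z(1+\sigma)$ and $b=z\cdot z(1+\sigma^{-1})$ are small on $\operatorname{supp}f$, and there $\omega_{FS,\mathbb P^3}\sim i\,dz\wedge d\bar z+i\,da\wedge d\bar a+i\,db\wedge d\bar b$. Since $\omega_{FS,\mathbb P^1}$ is $i\,d\sigma\wedge d\bar\sigma/(1+|\sigma|^2)^2$ up to a normalizing constant,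
$$\omega_\epsilon\sim G_\epsilon+i\,da\wedge d\bar a+i\,db\wedge d\bar b .$$
This gives the lower bound. For the upper bound we use
$$da=2z(1+\sigma)\,dz+z^2\,d\sigma,\qquad db=2z(1+\sigma^{-1})\,dz-z^2\sigma^{-2}\,d\sigma .$$
The coefficients of $dz$ are bounded by $2$. For those of $d\sigma$ we need a bound by $\epsilon/(1+|\sigma|^2)^2$ on their squares:
$$|z|^4(1+|\sigma|^2)^2\le16\,\delta^4\cdot4\,\epsilon^{-1/2}=64\,\epsilon^{3/2}\Lambda^2\le\epsilon,$$
$$|z|^4|\sigma|^{-4}(1+|\sigma|^2)^2=|z|^4(1+|\sigma|^{-2})^2\le64\,\epsilon^{3/2}\Lambda^2\le\epsilon$$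
for small $\epsilon$. Hence $i\,da\wedge d\bar a+i\,db\wedge d\bar b\le CG_\epsilon$, and the claim holds.

**Step 5: both sides of (1).** *We compute with $G_\epsilon$.* Let $\rho=\log|\sigma|$. Then $\partial h=\kappa'(\rho/\ell)\,\ell^{-1}\,\frac{d\sigma}{2\sigma}$. As $i\,d\sigma\wedge d\bar\sigma=2e^{2\rho}\,d\rho\,d\vartheta$ with $\vartheta=\arg\sigma$,
$$\int_{\mathbb C^*}i\,\partial h\wedge\bar\partial h=\frac\pi{\ell^2}\int_{\mathbb R}\kappa'(\rho/\ell)^2\,d\rho\le\frac C\ell\le\frac C\Lambda .$$
The volume of $\operatorname{supp}f$ is at most $C\delta^{2(n-1)}\epsilon$. The derivatives in $(z,x)$ are at most $C/\delta$. The $\sigma$-derivative contributes $\int i\partial h\wedge\bar\partial h$ times the flat volume of $\{|z|,|x|\le2\delta\}$. So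
$$\int_Y(\|\nabla f\|^2+f^2)\,\omega_\epsilon^n\le C\Big(\delta^{-2}\delta^{2(n-1)}\epsilon+\delta^{2(n-1)}\Lambda^{-1}+\delta^{2(n-1)}\epsilon\Big)\le C\,\epsilon^{n-1}\Lambda^{n-2}.$$
Indeed, with $\delta^2=\epsilon\Lambda$ the three terms are $\epsilon^{n-1}\Lambda^{n-2}$, $\epsilon^{n-1}\Lambda^{n-2}$ and $\epsilon^n\Lambda^{n-1}$, and $\epsilon\Lambda\le1$. On the other side, $f=1$ where $|z|,|x|\le\delta$ and $|\log|\sigma||\le\ell$, a set of volume at least $c\,\delta^{2(n-1)}\epsilon$. Hence
$$\Big(\int_Yf^{\frac{2n}{n-1}}\omega_\epsilon^n\Big)^{\frac{n-1}n}\ge c\,\big(\delta^{2(n-1)}\epsilon\big)^{\frac{n-1}n}=c\,\epsilon^{n-1}\Lambda^{(n-1)^2/n}.$$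
Since $\frac{(n-1)^2}n-(n-2)=\frac1n$, we get $C_S(\epsilon)\ge c\,\Lambda^{1/n}\to\infty$. $\blacksquare$

For $n=2$ this is a normal cubic surface blown up along a line through an $A_3$ point, with $C_S(\epsilon)\ge c(\log\frac1\epsilon)^{1/2}$.

## 5. Rescalings of $Y$ at scale $\sqrt\epsilon$, and the criterion

From now on $(X,\omega)$ is any compact Kähler variety of dimension $n\ge2$, and $Z\subset X$ is a smooth center. The counterexample suggests magnifying $Y$ by $\epsilon^{-1/2}$ and asking whether part of it falls into the exceptional divisor in the limit.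

**Charts.** Near a point of $Z$, embed $X$ in $\mathbb C^N=\mathbb C^d_z\times\mathbb C^k_y$ so that $Z=\{y=0\}$, with $d=\dim Z\le n-1$ ($Z$ is smooth, so it can be straightened). Rescale the coordinates so that everything is defined on a neighborhood of $\{|z|\le5,|y|\le5\}$, and fix finitely many such charts whose sets $\{|z|<1,|y|<1\}$ cover $Z$. With $B=\mathrm{Bl}_0\mathbb C^k$ as in Example A, over a chart $Y$ is a closed analytic subset, of pure dimension $n$, of an open part of $\mathbb C^d\times B$. Put
$$\beta_z=i\partial\bar\partial|z|^2,\qquad\beta_y=i\partial\bar\partial|y|^2,\qquad\beta=\beta_z+\beta_y,\qquad\Theta_t=\beta+t\,\omega_{FS},$$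
where $\omega_{FS}$ is pulled back from $\mathbb P^{k-1}$; it equals $i\partial\bar\partial\log|y|^2$ off $y=0$. By Lemma 1, $p^*\omega\sim\beta$ and $\eta\sim\beta+\omega_{FS}$, so over the chart
$$\omega_\epsilon\sim\Theta_\epsilon\qquad\text{uniformly in }0<\epsilon\le1 .\tag{3}$$
For $z_*\in\mathbb C^d$ and $\lambda>0$ let
$$D_{z_*,\lambda}(z,y,[l])=(\lambda(z-z_*),\lambda y,[l]),\qquad\text{so that}\qquad D_{z_*,\lambda}^*\Theta_1=\lambda^2\,\Theta_{\lambda^{-2}} .\tag{4}$$

**Definition 5 (bubble limit).** A bubble limit is a holomorphic $n$-cycle $L$ in $\mathbb C^d\times B$ which is the weak limit of currents $[D_{z_i,\lambda_i}Y]$ with $|z_i|\le2$ and $\lambda_i\to\infty$, in one of the charts.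

By Lemma 2 and Bishop's theorem in Section 7, every sequence $[D_{z_i,\lambda_i}Y]$ with $|z_i|\le2$, $\lambda_i\to\infty$ has a convergent subsequence. We write $|L|$ for the support of $L$.

*Example C.* Blow up a smooth point, in a chart where $X$ is an open part of $\mathbb C^k$ with $k=n$ and $d=0$. Then $Y$ is an open part of $B$, and the only bubble limit is $B$ itself, which is irreducible and not contained in $\{y=0\}$.

*Example D.* For the cubic surface $X_0$ use the chart $w=1$ with $y=(a,b)$, and take $z_i=0$. With $z'=\lambda z$, $a'=\lambda a$, $b'=\lambda b$, Step 2 of Section 4 shows that over $\sigma\in\mathbb C^*$ the set $D_{0,\lambda}Y_0$ is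
$$a'=\lambda^{-1}z'^2(1+\sigma),\qquad b'=\lambda^{-1}z'^2(1+\sigma^{-1}).$$
As $\lambda\to\infty$ these graphs converge to $\{a'=b'=0\}$. So $\mathbb C\times\mathbb P^1=\{y=0\}$ is a component of a bubble limit.

**Theorem 2.** The following are equivalent.

(i) $(Y,\omega_\epsilon)$, $0<\epsilon\le1$, has a uniform Sobolev constant in the sense of Definition 4.

(ii) No bubble limit has an irreducible component contained in the exceptional divisor $\mathbb C^d\times\mathbb P^{k-1}=\{y=0\}$.

(iii) In each chart,
$$\lim_{\alpha\to0}\ \limsup_{s\to0}\ \sup_{|z_*|\le2}\ s^{-2n}\int_{Y\cap\{|z-z_*|<s,\ |y|<\alpha s\}}\Theta_{s^2}^n=0 .$$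

(iv) (uniform $L^1$ Sobolev inequality) There is $C$ with
$$\Big(\int_Yf^{\frac{2n}{2n-1}}\omega_\epsilon^n\Big)^{\frac{2n-1}{2n}}\le C\int_Y\big(\|\nabla f\|_{\omega_\epsilon}+f\big)\,\omega_\epsilon^n$$
for all $0<\epsilon\le1$ and all $\mathcal C^1$ functions $f\ge0$ with compact support in $Y_{\rm reg}$.

By (4), the quantity in (iii) can be read at unit scale:
$$s^{-2n}\int_{Y\cap\{|z-z_*|<s,\ |y|<\alpha s\}}\Theta_{s^2}^n=\int_{D_{z_*,1/s}Y\,\cap\{|z|<1,\ |y|<\alpha\}}\Theta_1^n .\tag{5}$$
So (iii) says that the magnified copies of $Y$ have uniformly little volume close to $\{y=0\}$. The proof runs (iii) $\Rightarrow$ (iv) $\Rightarrow$ (i) $\Rightarrow$ (ii) $\Rightarrow$ (iii).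

## 6. Equidimensional fibers, and the quadric cone

**Corollary.** If $\dim p^{-1}(x)=n-1-\dim_xZ$ for all $x\in Z$, then the uniform Sobolev inequality holds. This covers the case $X$ smooth along $Z$ (in particular $X$ smooth) and the case $Z$ finite.

*Proof from Theorem 2.* Let $L=\lim[D_{z_i,\lambda_i}Y]$ be a bubble limit; pass to a subsequence with $z_i\to z_0$. A point $(z,y,[l])\in|L|$ is a limit of points $D_{z_i,\lambda_i}(z_i',y_i',[l_i])$ with $(z_i',y_i',[l_i])\in Y$. As $\lambda_i(z_i'-z_i)$ and $\lambda_iy_i'$ stay bounded, $z_i'\to z_0$ and $y_i'\to0$. Since $Y$ is closed, $[l]\in F:=p^{-1}(z_0,0)\subset\mathbb P^{k-1}$. So an $n$-dimensional component of $L$ in $\{y=0\}$ would lie in $\mathbb C^d\times F$, of dimension at most $d+(n-1-d)=n-1$, which is impossible. Hence (ii) holds.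

If $X$ is smooth along $Z$, the fibers are $\mathbb P^{n-1-d}$. If $Z$ is finite, then $d=0$, and fibers have dimension at most $n-1$ because $p^{-1}(Z)$ is nowhere dense in $Y$; only this upper bound was used above. $\square$

The hypothesis of the Corollary is equidimensionality. Indeed $p^{-1}(Z)$ is nowhere dense and locally given by one equation, so it has pure dimension $n-1$. If the fibers over a connected component of $Z$ of dimension $d$ all have the same dimension $e$, then $e+d=n-1$.

**Remark (equidimensionality is not necessary).** Take the projective quadric cone $ab=z(a+b)$ in $\mathbb P^3_{[w:z:a:b]}$ with $Z=\{a=b=0\}$. By Example B the fiber over the vertex $[1{:}0{:}0{:}0]$ jumps, but (ii) holds. Cover $Z$ by the chart $w=1$ with coordinates $(z,a,b)$ and by a chart in $\{z=1\}$. The latter does not contain the vertex, and there the equation is $ab=a+b$, which is smooth along $Z$. In it the proof of the Corollary applies, so only the chart at the vertex matters. There $Y$ is invariant under $D_{0,\lambda}$, and $D_{z_i,\lambda_i}Y$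 is the translate of $Y$ by $-\lambda_iz_i$ in the $z$-direction.

* If $\lambda_iz_i$ stays bounded, limits are translates of $Y$, which are irreducible and not contained in $\{y=0\}$.
* If $|\lambda_iz_i|\to\infty$, consider points of the translates in a bounded region. They come from points of $Y$ with $|z|\to\infty$ and $a$ bounded. As $\sigma=\infty$ forces $z=0$, we have $\sigma\ne\infty$ for large $i$, so $a=z(1+\sigma)$ and $\sigma\to-1$. Hence $|L|$ lies in $\mathbb C\times(\text{line over }\sigma=-1)$, an irreducible surface. As $|L|$ is pure two-dimensional, it is empty or this surface, which is not contained in $\{y=0\}$.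

## 7. Volume bounds and sets of zero capacity

**Facts used.** We recall four classical ingredients.

* *Michael–Simon* (Comm. Pure Appl. Math. 26 (1973)). Let $A$ be a complex $n$-dimensional submanifold of an open set of $\mathbb C^M$ with the flat metric (so $A$ is minimal) and $0\le g\in\mathcal C^1_c(A)$. Then $\|g\|_{L^{2n/(2n-1)}(A)}\le C_n\int_A|\nabla g|$.
* *Bishop's theorem* (see Chirka, *Complex Analytic Sets*, §§15–16). Pure $n$-dimensional analytic subsets with locally uniformly bounded volume have a subsequence converging, locally in the Hausdorff sense and weakly as currents, to a holomorphic cycle whose support is the limit set (possibly empty).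
* *Lelong.* The current $[A]$ of a pure-dimensional analytic set is closed and positive. For a closed positive current $\Xi$ of bidimension $(q,q)$ on an open set of $\mathbb C^N$ with standard form $\beta$, the function $r\mapsto r^{-2q}\int_{B_r}\Xi\wedge\beta^q$ is nondecreasing for concentric balls.
* *Weak convergence of positive measures* $\mu_i\to\mu$: $\mu(U)\le\liminf\mu_i(U)$ for $U$ open, and $\mu(K)\ge\limsup\mu_i(K)$ for $K$ compact.

**Lemma 2 (volume).** In each chart, for $|z_*|\le2$, $r\le1$ and $B_r=\{|z-z_*|^2+|y|^2<r^2\}$,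
$$\int_{Y\cap B_r}\beta^{n-j}\wedge\omega_{FS}^j\le C\,r^{2(n-j)}\qquad(0\le j\le n).$$
Hence $Y_*=D_{z_*,\lambda}Y$ satisfies $\int_{Y_*\cap\{|z|^2+|y|^2<R^2\}}\beta^{n-j}\wedge\omega_{FS}^j\le C\,R^{2(n-j)}$ for $R\le\lambda$.

*Proof.* The form $\omega_{FS}$ is smooth, closed and semipositive, and $p$ is proper. So $\Xi=p_*([Y]\wedge\omega_{FS}^j)$ is a closed positive current of bidimension $(n-j,n-j)$ on an open set of $\mathbb C^N$. By Lelong, $r^{-2(n-j)}\int_{B_r}\Xi\wedge\beta^{n-j}$ is at most its value at $r=1$. That value is bounded uniformly in $z_*$, since the balls $B_1$ lie in the compact set $\{|z|\le3,|y|\le1\}$ and $p$ is proper. For the second claim, $D_{z_*,\lambda}^*\beta=\lambda^2\beta$ and $D_{z_*,\lambda}^*\omega_{FS}=\omega_{FS}$, so the integral is $\lambda^{2(n-j)}$ times the first one with $r=R/\lambda\le1$. $\square$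

In particular the $\Theta_1$-volumes of the $D_{z_i,\lambda_i}Y$ are locally uniformly bounded, as Bishop's theorem requires.

The next lemma extends the logarithmic cutoff of Section 4 to arbitrary analytic subsets. It lets us use test functions that do not vanish near singularities, and remove unwanted components of a limit.

**Lemma 3 (zero capacity).** Let $A$ be a pure $n$-dimensional analytic subset of a complex manifold $M$ with Kähler form $\Theta$, $S\subset A$ an analytic subset of $M$ nowhere dense in $A$, and $K\subset A$ compact. There are smooth functions $\chi_T\colon M\to[0,1]$, $T\to\infty$, vanishing near $S\cap K$, with $\chi_T\to1$ pointwise on $A\setminus S$ and $\int_Ki\,\partial\chi_T\wedge\bar\partial\chi_T\wedge\Theta^{n-1}\to0$.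

*Proof.* Cover $S\cap K$ by finitely many balls $\Omega_\nu'\Subset\Omega_\nu$ such that $S\cap\Omega_\nu=\{g_\nu=0\}$ with $g_\nu$ a holomorphic vector function, $|g_\nu|<1$. Let $\kappa_\nu\in\mathcal C_c^\infty(\Omega_\nu,[0,1])$ with $\kappa_\nu=1$ on $\Omega_\nu'$. Drop $\nu$ and put $\psi=\log|g|^2\le0$, which is plurisubharmonic, and smooth off $S$.

**Step 1: $\psi\in L^1_{\rm loc}(A)$.** *This makes the energy estimate meaningful.* Let $\pi\colon\hat A\to A$ be a resolution of singularities. The function $\psi\circ\pi$ is plurisubharmonic and $\not\equiv-\infty$ on each component, since $S$ is nowhere dense, so it is locally integrable on $\hat A$. The form $(\pi^*\Theta)^n$ is bounded by smooth volume forms, and $\pi$ is proper.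

**Step 2: energy bound.** *We bound the Dirichlet energy of $\psi$ on $\{-2T\le\psi\le-T\}$ by $CT$, using a convex function of $\psi$.* Let $\gamma_1\colon\mathbb R\to\mathbb R$ be smooth, convex and nondecreasing, with $\gamma_1=0$ on $(-\infty,-3]$, $\gamma_1''\ge1$ on $[-2,-1]$ and $\gamma_1(x)=\mu x+\mu'$ for $x\ge-\frac12$. Put $\gamma_T(x)=T^2\gamma_1(x/T)$, so $\gamma_T''(x)=\gamma_1''(x/T)$. Then $\gamma_T(\psi)$ is smooth, because it vanishes near $S$, and
$$i\partial\bar\partial\gamma_T(\psi)=\gamma_T'(\psi)\,i\partial\bar\partial\psi+\gamma_T''(\psi)\,i\partial\psi\wedge\bar\partial\psi\ge\gamma_T''(\psi)\,i\partial\psi\wedge\bar\partial\psi$$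
where $\psi>-\infty$; near $S$ both $\gamma_T(\psi)$ and the right side vanish. Since $[A]$ and $\Theta$ are closed, we may integrate by parts, and $\int_Ai\partial\bar\partial\kappa\wedge\Theta^{n-1}=0$. So
$$\int_A\kappa\,\gamma_T''(\psi)\,i\partial\psi\wedge\bar\partial\psi\wedge\Theta^{n-1}\le\int_A\gamma_T(\psi)\,i\partial\bar\partial\kappa\wedge\Theta^{n-1}=\int_A\big(\gamma_T(\psi)-\mu'T^2\big)\,i\partial\bar\partial\kappa\wedge\Theta^{n-1}.$$
Here $|\gamma_T(\psi)-\mu'T^2|\le CT|\psi|$. Indeed, if $\psi\ge-T/2$, it equals $\mu T|\psi|$; if $\psi<-T/2$, it is at most $CT^2\le2CT|\psi|$. By Step 1 the right side is at most $CT$.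

Let $h$ be smooth with $0\le h\le1$, $h=1$ on $[-1,\infty)$, $h=0$ on $(-\infty,-2]$, $|h'|\le2$. As $h'(\psi/T)\ne0$ only where $-2T\le\psi\le-T$, and $\gamma_T''(\psi)\ge1$ there,
$$\int_A\kappa\,i\partial h(\psi/T)\wedge\bar\partial h(\psi/T)\wedge\Theta^{n-1}\le4T^{-2}\cdot CT=\frac{4C}T\to0 .$$

**Step 3: conclusion.** *We patch the local cutoffs together.* Put $\chi^{(\nu)}=1-\kappa_\nu\big(1-h(\psi_\nu/T)\big)$, extended by $1$ outside $\Omega_\nu$. It is smooth on $M$, vanishes near $S\cap\Omega_\nu'$ and tends to $1$ on $A\setminus S$. Since $\partial\chi^{(\nu)}=-(1-h)\,\partial\kappa_\nu+\kappa_\nu\,\partial h$ and $\kappa_\nu^2\le\kappa_\nu$, its energy on $A$ is at most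
$$C\,\mathrm{vol}\big(A\cap\operatorname{supp}\kappa_\nu\cap\{\psi_\nu<-T\}\big)+\frac CT\to0 .$$
Take $\chi_T=\prod_\nu\chi^{(\nu)}$. As all factors lie in $[0,1]$, its energy is at most the number of balls times the sum of the energies of the factors. $\square$

## 8. From small volume near $\{y=0\}$ to the Sobolev inequalities: (iii) $\Rightarrow$ (iv) $\Rightarrow$ (i)

**(iv) $\Rightarrow$ (i).** *We pass from $L^1$ to $L^2$ by applying (iv) to a power of $f$.* Let $q=\frac{2n-1}{n-1}>1$. Then $f^q$ is $\mathcal C^1$, $q\cdot\frac{2n}{2n-1}=\frac{2n}{n-1}$ and $q-1=\frac n{n-1}$. With $\mathcal F=\int f^{\frac{2n}{n-1}}\omega_\epsilon^n$, (iv) and Cauchy–Schwarz give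
$$\mathcal F^{\frac{2n-1}{2n}}\le C\int f^{\frac n{n-1}}\big(q\|\nabla f\|+f\big)\,\omega_\epsilon^n\le C'\mathcal F^{1/2}\Big(\int(\|\nabla f\|^2+f^2)\,\omega_\epsilon^n\Big)^{1/2}.$$
If $\mathcal F\ne0$, divide by $\mathcal F^{1/2}$ and square: the exponent becomes $2\big(\frac{2n-1}{2n}-\frac12\big)=\frac{n-1}n$, which is (1). $\square$

**(iii) $\Rightarrow$ (iv).** We begin with two reductions. For $\epsilon\in[\epsilon_0,1]$ we have $\omega_\epsilon\sim\omega_1$; a finite partition of unity by charts of $Y$ and Michael–Simon give (iv) with a constant depending on $\epsilon_0$. So let $\epsilon=s^2$ be small. Next, take a finite partition of unity on $X$ by restrictions of smooth functions in local embeddings, subordinate to the charts $\{|z|<1,|y|<1\}$ along $Z$ and to charts with closure disjoint from $Z$. Since $\omega_\epsilon\ge p^*\omega$, these functions have bounded $\omega_\epsilon$-gradient, so it suffices to prove (iv) for each product with $f$. On charts with closure disjoint from $Z$ we have $\omega_\epsilon\sim p^*\omega$,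 and Michael–Simon applies. So let $0\le f\in\mathcal C^1_c(Y_{\rm reg})$ be supported over $\{|z|<1,|y|<1\}$. By (3), norms and volumes may be taken with respect to $\Theta_\epsilon$. Write $\|\cdot\|$ for the $L^{2n/(2n-1)}$ norm; integrals without an explicit form are with respect to $\Theta_\epsilon^n$.

**Step 1: flat charts.** *We apply Michael–Simon in regions where $\Theta_\epsilon$ is comparable to a flat metric.* Off $y=0$,
$$\omega_{FS}=\frac{\beta_y}{|y|^2}-\frac{i\partial|y|^2\wedge\bar\partial|y|^2}{|y|^4}\le\frac{\beta_y}{|y|^2}.\tag{6}$$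
So for $|y|\ge s$ we have $\beta\le\Theta_\epsilon\le2\beta$, and $\beta$ is flat in $\mathbb C^N$.

For $|y|<2s$ use the chart $\{l_j\ne0\}$ of $B$ with coordinates $t=y_j$, $u_i=l_i/l_j$, where $|u_i|\le2$. There
$$\Theta_\epsilon\sim\beta_z+i\,dt\wedge d\bar t+\epsilon\,i\partial\bar\partial|u|^2 .$$
Indeed $y=t(1,u)$ up to ordering, so $i\,dt\wedge d\bar t\le\beta_y\le C(i\,dt\wedge d\bar t+|t|^2\,i\partial\bar\partial|u|^2)$ with $|t|<2s$, while $\omega_{FS}=i\partial\bar\partial\log(1+|u|^2)\sim i\partial\bar\partial|u|^2$. As $\epsilon=s^2$, the right side is the flat metric in the coordinates $(z,t,su)$.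

Let $\psi(y)$ be a cutoff equal to $1$ for $|y|\le s$ and to $0$ for $|y|\ge2s$, and let $\rho_j$ be a partition of unity on $\mathbb P^{k-1}$ with $\operatorname{supp}\rho_j\subset\{|u_i|\le2\}$ in the $j$-th chart (the sets $\{|l_i|<2|l_j|\ \forall i\ne j\}$ cover $\mathbb P^{k-1}$). With respect to $\Theta_\epsilon$ we have $|d\psi|\le C/s$, because $\Theta_\epsilon\ge\beta$, and $|d\rho_j|\le C/s$, because $i\partial\rho_j\wedge\bar\partial\rho_j\le C\omega_{FS}\le C\epsilon^{-1}\Theta_\epsilon$.

Apply Michael–Simon to $(1-\psi)f$ on $X_{\rm reg}\setminus Z\subset\mathbb C^N$ (where $p$ is an isomorphism), and to $\rho_j\psi f$ in the coordinates $(z,t,su)$. All these functions have compact support in the respective submanifolds, because $f$ has compact support in $Y_{\rm reg}$. Adding up,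
$$\|f\|\le C\int|\nabla f|+\frac Cs\int_{|y|<2s}f .\tag{7}$$
With an additional cutoff in $z$, equal to $1$ on $|z-z_*|<s$ and supported in $|z-z_*|<2s$, the second application gives
$$\|f\|_{L^{2n/(2n-1)}(|z-z_*|<s,\,|y|<s)}\le C\int_{|z-z_*|<2s,\,|y|<2s}\Big(|\nabla f|+\frac fs\Big).\tag{8}$$

The direct approach stops here. The last term in (7) carries $1/s=\epsilon^{-1/2}$, and we must bound $\frac1s\int_{|y|<2s}f$ by $\int|\nabla f|$. By Theorem 1 this cannot be possible for every $Y$, so condition (iii) has to enter. We first find the part of $\{|y|<2s\}$ where no condition is needed.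

**Step 2: a Hardy inequality away from $\{y=0\}$.** *We bound $\frac1s\int f$ over $\{\alpha s\le|y|<2s\}$ by the gradient.* Let $\varphi=\sqrt{\epsilon+|y|^2}$. Since $i\partial|y|^2\wedge\bar\partial|y|^2\le|y|^2\beta_y$ and $|y|\le\varphi$,
$$i\partial\bar\partial\varphi=\frac{\beta_y}{2\varphi}-\frac{i\partial|y|^2\wedge\bar\partial|y|^2}{4\varphi^3}\ge\frac{\beta_y}{4\varphi},\qquad|\partial\varphi|_{\Theta_\epsilon}\le|\partial\varphi|_\beta\le1 ,$$
the last bound because $\partial\varphi=\partial|y|^2/(2\varphi)$. Stokes on $Y_{\rm reg}$, where $f$ has compact support, gives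
$$\int\frac f{4\varphi}\,\beta_y\wedge\Theta_\epsilon^{n-1}\le\int f\,i\partial\bar\partial\varphi\wedge\Theta_\epsilon^{n-1}=-\int i\,\partial f\wedge\bar\partial\varphi\wedge\Theta_\epsilon^{n-1}\le C\int|\nabla f|\,\Theta_\epsilon^n .$$
Let $0<\alpha\le1$. On $\{|y|\ge\alpha s\}$, (6) gives $\Theta_\epsilon\le(1+\alpha^{-2})\beta$. On an $n$-dimensional complex subspace of $\mathbb C^{d+k}$ we have $\operatorname{tr}_\beta\beta_z\le d$, because $\beta_z\le\beta$ has rank at most $d$. Therefore $\operatorname{tr}_\beta\beta_y\ge n-d\ge1$, and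
$$\beta_y\wedge\Theta_\epsilon^{n-1}\ge\beta_y\wedge\beta^{n-1}\ge\tfrac1n\beta^n\ge\tfrac1n(1+\alpha^{-2})^{-n}\,\Theta_\epsilon^n\qquad\text{on }\{|y|\ge\alpha s\}.$$
As $\varphi\le\sqrt5\,s$ for $|y|\le2s$, and $\beta_y\wedge\Theta_\epsilon^{n-1}\ge0$ everywhere,
$$\frac1s\int_{\alpha s\le|y|<2s}f\le C_\alpha\int|\nabla f| .\tag{9}$$
The constant $C_\alpha$ grows like $(1+\alpha^{-2})^n$. On $\{y=0\}$ itself $\beta_y$ vanishes, so this argument says nothing about parts of $Y$ that lie close to $\{y=0\}$ at scale $s$. For those we use (iii).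

**Step 3: small volume absorbs the rest.** *We bound $\frac1s\int_{|y|<\alpha s}f$ by a small multiple of the quantities already in play.* Let
$$\tau(\alpha,s)=\sup_{|z_*|\le2}s^{-2n}\int_{Y\cap\{|z-z_*|<s,\ |y|<\alpha s\}}\Theta_{s^2}^n .$$
By Hölder, $\int_Ef\le\mathrm{vol}(E)^{\frac1{2n}}\|f\|_{L^{2n/(2n-1)}(E)}$. With $E=\{|z-z_*|<s,|y|<\alpha s\}$, of volume at most $\tau s^{2n}$, and (8),
$$\int_{|z-z_*|<s,\,|y|<\alpha s}f\le C\,\tau^{\frac1{2n}}\,s\int_{|z-z_*|<2s,\,|y|<2s}\Big(|\nabla f|+\frac fs\Big).$$
Sum over a lattice of points $z_*$ with $|z_*|\le2$ and mesh comparable to $s$, chosen so that the balls $|z-z_*|<s$ cover $\{|z|<1\}$; the overlap of the balls $|z-z_*|<2s$ is bounded. (If $d=0$, there is only one term.) Thus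
$$\frac1s\int_{|y|<\alpha s}f\le C\,\tau^{\frac1{2n}}\int_{|y|<2s}\Big(|\nabla f|+\frac fs\Big).$$
By (iii), fix $\alpha\le1$ and $s_0$ with $C\,\tau(\alpha,s)^{1/2n}\le\frac12$ for $s<s_0$, in all of the finitely many charts. Adding (9),
$$\frac1s\int_{|y|<2s}f\le\frac12\int|\nabla f|+\frac12\cdot\frac1s\int_{|y|<2s}f+C_\alpha\int|\nabla f| .$$
The left side is finite, so we may absorb the middle term and get $\frac1s\int_{|y|<2s}f\le C\int|\nabla f|$. Insert this in (7): $\|f\|\le C\int|\nabla f|$ for all $s<s_0$. Together with the reductions this is (iv). $\square$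

## 9. A component inside $\{y=0\}$ violates the inequality: (i) $\Rightarrow$ (ii)

Assume (i). Suppose that $[Y_i]\to L=mW+L'$, where $Y_i=D_{z_i,\lambda_i}Y$, $W\subset\mathbb C^d\times\mathbb P^{k-1}=\{y=0\}$ is irreducible of dimension $n$, $m\ge1$, and $W\not\subset|L'|$. The plan is to pass (1) to the limit on $W$. The zero-order term disappears, and a Sobolev inequality on $W$ at all scales $R$ forces volume growth $R^{2n}$, while $W$ can grow only like $R^{2d}$.

**Step 1: rescale (1).** *We rewrite the inequality on $Y_i$.* Put $\epsilon_i=\lambda_i^{-2}$. By (3) and (4), $\omega_{\epsilon_i}\sim\Theta_{\epsilon_i}=\epsilon_iD_{z_i,\lambda_i}^*\Theta_1$. Let $0\le F\in\mathcal C_c^1((Y_i)_{\rm reg})$ be supported in a fixed compact set. For $i$ large, $f=F\circ D_{z_i,\lambda_i}$ is supported over the chart, and (i) applies to it. The left side of (1) carries the factor $(\epsilon_i^n)^{(n-1)/n}=\epsilon_i^{n-1}$, the gradient term $\epsilon_i^{n-1}$, and the zero-order term $\epsilon_i^n$. Hence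
$$\Big(\int_{Y_i}F^{\frac{2n}{n-1}}\Theta_1^n\Big)^{\frac{n-1}n}\le C\int_{Y_i}\big(i\partial F\wedge\bar\partial F\wedge\Theta_1^{n-1}+\epsilon_iF^2\,\Theta_1^n\big).\tag{10}$$

**Step 2: allow the singular locus.** *We show (10) for the restriction to $Y_i$ of any smooth compactly supported $F\ge0$ on $\mathbb C^d\times B$, for $i$ large.* Apply Lemma 3 with $A=Y_i$, $S=\operatorname{Sing}Y_i$ and $K=Y_i\cap\operatorname{supp}F$. The function $\chi_TF$ has compact support in $(Y_i)_{\rm reg}$, so (10) holds for it. As $T\to\infty$, the integrals of $(\chi_TF)^{\frac{2n}{n-1}}$ and $(\chi_TF)^2$ converge by dominated convergence. In the energy, the term $F^2\,i\partial\chi_T\wedge\bar\partial\chi_T$ tends to $0$ in the integral, hence so do the mixed terms by Cauchy–Schwarz, and $\chi_T^2\,i\partial F\wedge\bar\partial F$ converges to $i\partial F\wedge\bar\partial F$.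

**Step 3: pass to the limit on $W$.** *We choose test functions that see $W$ and not $L'$.* Fix $R\ge1$, let $\zeta_R(z)=\zeta(|z|/R)$ and $K=W\cap\{|z|\le2R\}$, which is compact. Let $\chi=\chi_T$ be given by Lemma 3 for $A=W$, $M=\mathbb C^d\times B$, $\Theta=\Theta_1$, $S=W\cap|L'|$; this $S$ is nowhere dense in the irreducible $W$ because $W\not\subset|L'|$. As $\chi$ vanishes near $S\cap K$, the compact set $\operatorname{supp}\chi\cap K$ is disjoint from $|L'|$. Choose a smooth $\theta\ge0$ with compact support disjoint from $|L'|$ and $\theta=1$ near $\operatorname{supp}\chi\cap K$, and put $F=\zeta_R\chi\theta$. Then $F$ is smooth with compact support and vanishes near $|L'|$. Moreover $\operatorname{supp}(\zeta_R\chi)\cap W\subset\operatorname{supp}\chi\cap K$, so $F=\zeta_R\chi$ near $\operatorname{supp}(\zeta_R\chi)\cap W$, and elsewhere on $W$ both vanish. Weak convergence of the currents in (10), with $\epsilon_i\to0$, gives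
$$\Big(m\int_W(\zeta_R\chi)^{\frac{2n}{n-1}}\Theta_1^n\Big)^{\frac{n-1}n}\le C\,m\int_Wi\partial(\zeta_R\chi)\wedge\bar\partial(\zeta_R\chi)\wedge\Theta_1^{n-1}.$$
Let $T\to\infty$ as in Step 2 and put $V(R)=\int_{W\cap\{|z|<R\}}\Theta_1^n$. Since $\zeta_R=1$ for $|z|\le R$ and $|\partial\zeta_R|_{\Theta_1}\le C/R$ with support in $\{|z|\le2R\}$,
$$V(R)^{\frac{n-1}n}\le C_1R^{-2}\,V(2R)\qquad(R\ge1),\tag{11}$$
with $C_1$ independent of $R$. (Choose $\zeta$ with $\zeta'=0$ off $[1,\frac32]$, so that the energy lives inside $\{|z|<2R\}$.)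

**Step 4: $W$ grows too slowly.** *We bound $V$ from above and contradict (11).* On $W$ we have $y=0$, so $\beta=\beta_z$, and $\beta_z^q=0$ for $q>d$. By Lemma 2 with $j=n-q$, passed to the limit on open balls, $\int_{W\cap\{|z|<R\}}\beta_z^q\wedge\omega_{FS}^{n-q}\le CR^{2q}$. Expanding $\Theta_1^n=(\beta_z+\omega_{FS})^n$ on $W$,
$$V(R)\le C\,R^{2d}\qquad(R\ge1).\tag{12}$$
Also $V(R)>0$ for large $R$. Hence there are arbitrarily large $R=2^j$ with $V(2R)\le2^{2d+1}V(R)$: otherwise $V(2^{j+1})>2^{2d+1}V(2^j)$ for all $j\ge j_0$, so $V(2^j)\ge c\,2^{(2d+1)j}$, against (12). For such $R$, (11) gives $V(R)^{\frac{n-1}n}\le C R^{-2}V(R)$, that is,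
$$V(R)^{-1/n}\le C\,R^{-2},\qquad\text{so}\qquad V(R)\ge c\,R^{2n}.$$
Since $d<n$ and $R$ is arbitrarily large, this contradicts (12). So (ii) holds. $\square$

## 10. Volume that concentrates at $\{y=0\}$ produces a component there: (ii) $\Rightarrow$ (iii)

**Step 1: extract a bubble limit.** *We turn the failure of (iii) into a sequence.* If (iii) fails, there are, in some chart, $c>0$, $\alpha_i\to0$, $s_i\to0$ and $|z_i|\le2$ such that, by (5), $Y_i=D_{z_i,1/s_i}Y$ satisfies
$$\int_{Y_i\cap\{|z|<1,\ |y|<\alpha_i\}}\Theta_1^n\ge c .$$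
By Lemma 2 and Bishop's theorem, pass to a subsequence with $[Y_i]\to L$, a bubble limit.

**Step 2: the limit charges $\{y=0\}$.** *We find a component inside $\{y=0\}$.* Fix $\alpha>0$. The set $\{|z|\le1,|y|\le\alpha\}$ is compact in $\mathbb C^d\times B$, the measures $[Y_i]\wedge\Theta_1^n$ converge weakly, and $\alpha_i<\alpha$ for large $i$. So
$$\int_{L\cap\{|z|\le1,\ |y|\le\alpha\}}\Theta_1^n\ge\limsup_i\int_{Y_i\cap\{|z|\le1,\ |y|\le\alpha\}}\Theta_1^n\ge c .$$
Letting $\alpha\to0$, $L\cap\{|z|\le1,\ y=0\}$ has positive $n$-dimensional volume. Only finitely many components of $L$ meet a compact set, so some component meets the analytic set $\{y=0\}$ in positive $n$-dimensional measure. A proper analytic subset of an irreducible $n$-dimensional analytic set has $n$-dimensional measure zero, so this component lies in $\{y=0\}$. This contradicts (ii), so (iii) holds. With Sections 8 and 9, conditions (i)–(iv) are equivalent, and Theorem 2 is proved. $\blacksquare$
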